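# An indefinite polynomial in three variables whose surface has a finite Pythagoras number

## The guess: infinite exactly for indefinite equations

For a commutative ring $R$ with identity, the **Pythagoras number** $p(R)$ is the smallest positive integer $g$ such that every element of $R$ that is a sum of squares is a sum of at most $g$ squares; if no such $g$ exists, $p(R)=\infty$. Below, "a sum of $g$ squares" always allows some squares to be $0$. For example $p(\mathbb R)=1$. Also $p(\mathbb R[t])=2$: a polynomial that is nonnegative on $\mathbb R$ has real roots of even multiplicity and its other roots in conjugate pairs, so it is $|q|^2=(\operatorname{Re}q)^2+(\operatorname{Im}q)^2$ with $q\in\mathbb C[t]$, while $1+t^2$ is not one square.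

Take now an irreducible $f\in\mathbb R[x,y,z]$ and the ring $S=\mathbb R[x,y,z]/(f)$ of polynomial functions on the surface $f=0$. When is $p(S)$ infinite? The first guess is that this is decided by whether the surface has a genuine two-dimensional real part. It is stated as a conjecture by Kacper Błachut and Tomasz Kowalczyk in "Sums of squares on hypersurfaces", arXiv:2308.00095 (2023).

**Conjecture.** For irreducible $f\in\mathbb R[x,y,z]$ the following are equivalent: a) $p(\mathbb R[x,y,z]/(f))=+\infty$; b) $f$ is indefinite, i.e. $f$ changes sign on $\mathbb R^3$ (equivalently, the ideal $(f)$ is real).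

**Definition.** An ideal $I$ is **real** if $\sum g_i^2\in I$ implies that all $g_i\in I$. The ideal $(z-1)$ is real, because its quotient $\mathbb R[x,y]$ has no nontrivial relation $\sum g_i^2=0$. The ideal $(x^2+y^2)$ is not real: it contains $x^2+y^2$ but not $x$.

We test the guess.

*The plane, $f=z-1$.* It is indefinite and $S\cong\mathbb R[x,y]$. Here $p(\mathbb R[x,y])=\infty$ by Choi–Dai–Lam–Reznick, J. reine angew. Math. 336 (1982). The guess passes.

*$f=x^2+1$.* It is positive. In $S$ we have $-1=x^2$, so for every $h\in S$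
$$h=\Bigl(\frac{h+1}2\Bigr)^2-\Bigl(\frac{h-1}2\Bigr)^2=\Bigl(\frac{h+1}2\Bigr)^2+\Bigl(x\,\frac{h-1}2\Bigr)^2 ,$$
and $p(S)\le2$. In the same way $f=x^2+y^2+1$ gives $-1=x^2+y^2$ in $S$ and $p(S)\le 3$. The guess passes.

*$f=x^2+y^2$.* It is semidefinite and irreducible over $\mathbb R$, but $-1$ is not a sum of squares in $S$: evaluate at the origin. Only a multiple of it is, namely $-y^2=x^2$. So for every $h$
$$y^2h=\Bigl(y\,\frac{h+1}2\Bigr)^2+\Bigl(x\,\frac{h-1}2\Bigr)^2 ,$$
and all multiples of $y^2$ are sums of two squares. What remains is the ring $S/(y^2)=\mathbb R[x,y,z]/(x^2,y^2)$, which is a free $\mathbb R[z]$-module with basis $1,x,y,xy$. This is a one-variable problem, and the next section shows that $8$ squares suffice there, so $p(S)\le 10$. The guess passes again.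

These tests cover semidefinite surfaces and one indefinite one. The semidefinite half of the guess is a theorem.

**Theorem 1.** If $f\in\mathbb R[x,y,z]$ is irreducible and $(f)$ is not real, then $p(\mathbb R[x,y,z]/(f))<\infty$. So a) $\Rightarrow$ b) holds.

The other half is false, and so is the conjecture.

**Theorem 2.** Let $0\ne g\in\mathbb R[x,y]$ be any multiple of $(1+x^2)(1+y^2)$. Then $f=zg(x,y)-1$ is irreducible and indefinite, and $4\le p(\mathbb R[x,y,z]/(f))\le 8$. So b) holds and a) fails. Moreover every $\varphi\in\mathbb R[x,y]_g\cong\mathbb R[x,y,z]/(f)$ that is nonnegative on $\{g\ne0\}\subset\mathbb R^2$ is a sum of $8$ squares.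

With $g=(1+x^2)(1+y^2)$ the counterexample is $f_0=z(1+x^2)(1+y^2)-1$.

## When $(f)$ is not real: proof of Theorem 1

The proof does in general what we did for $x^2+y^2$. Two theorems are used. *Pfister's theorem on levels*: in a nonreal function field of transcendence degree $2$ over $\mathbb R$ (nonreal means that $-1$ is a sum of squares), $-1$ is a sum of $4$ squares. *The theorem of Jakubovič and Djoković* (D. Ž. Djoković, J. Algebra 43 (1976)): a hermitian matrix $\Gamma$ over $\mathbb C[t]$ that is positive semidefinite for all $t\in\mathbb R$ is $\Delta^*\Delta$ with a square matrix $\Delta$ over $\mathbb C[t]$. For $1\times1$ matrices this is the factorization $|q|^2$ above.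

**Step 1: all multiples of some $b^2\neq0$ are sums of $5$ squares.** Let $S=\mathbb R[x,y,z]/(f)$, a domain of dimension $2$, and $K=\operatorname{Frac}S$. Since $(f)$ is not real there is a relation $\sum g_i^2=0$ in $S$ with, say, $g_1\neq0$. Dividing by $g_1^2$ shows that $-1$ is a sum of squares in $K$, so by Pfister it is a sum of $4$ squares in $K$. Clear denominators: there is $0\ne b\in S$ with $-b^2=\sum_{i=1}^4g_i^2$, $g_i\in S$. For every $h\in S$,
$$b^2h=\Bigl(b\,\frac{h+1}2\Bigr)^2+(-b^2)\Bigl(\frac{h-1}2\Bigr)^2=\Bigl(b\,\frac{h+1}2\Bigr)^2+\sum_{i=1}^4\Bigl(g_i\,\frac{h-1}2\Bigr)^2.\tag{1}$$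

**Step 2: the quotient $\bar S=S/(b^2)$ has bounded sums of squares.** If $b$ is a unit, every element of $S$ is a sum of $5$ squares by (1) and we are done. Otherwise $\bar S$ has dimension at most $1$. By Noether normalization it is an $\mathbb R[t]$-algebra generated as a module by finitely many elements $e_1,\dots,e_n$ (if the dimension is $0$, it is finite over $\mathbb R$ and we let $t$ act as $0$). Let $\sum_ia_i^2$ be a sum of squares in $\bar S$, and write $a_i=\sum_jc_{ij}e_j$ with $c_{ij}\in\mathbb R[t]$. With $e=(e_1,\dots,e_n)^T$,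
$$\sum_i a_i^2=e^T\Gamma e,\qquad \Gamma=(c_{ij})^T(c_{ij}).$$
The size of $\Gamma$ is $n\times n$, however many squares we started with, and $\Gamma$ is positive semidefinite for all real $t$. So $\Gamma=\Delta^*\Delta$ with $\Delta=\Delta_1+i\Delta_2$ and $\Delta_\nu\in M_n(\mathbb R[t])$. Since $\Gamma$ is real, taking real parts gives $\Gamma=\Delta_1^T\Delta_1+\Delta_2^T\Delta_2$. Hence $e^T\Gamma e$ is the sum of the squares of the $2n$ entries of $\Delta_1e$ and $\Delta_2e$.

**Step 3: put the two together.** Let $a\in S$ be a sum of squares. By Step 2, $a=\sum_{i=1}^{2n}d_i^2+b^2h$ with $d_i,h\in S$, and $b^2h$ is a sum of $5$ squares by (1). So $p(S)\le 2n+5<\infty$.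

**Step 4: a) $\Rightarrow$ b).** We need: if $f$ is not indefinite, then $(f)$ is not real. This is part of the equivalence quoted in b) (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 4.5.1). It also follows from Artin's theorem that a nonnegative polynomial is a sum of squares of rational functions. We may assume $f\ge0$, since $f$ and $-f$ generate the same ideal. Then $fh^2=\sum h_i^2$ with polynomials $h\neq0$ and $h_i$; choose $h$ of minimal degree. If $(f)$ were real, then $h_i=fk_i$ for all $i$, so $h^2=f\sum k_i^2$. As $f$ is irreducible, $h=fh'$, and then $fh'^2=\sum k_i^2$ with $\deg h'<\deg h$, a contradiction. $\square$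

(In the example $x^2+y^2$ we had $n=4$ and $-b^2$ was one square, so two squares do the work of the five in (1). This gives $8+2=10$.)

## Motzkin's polynomial after inverting $(1+x^2)(1+y^2)$

We turn to Theorem 2, first to its easy parts. Let $g\ne0$ be a multiple of $(1+x^2)(1+y^2)$ and $f=zg-1$.

**Irreducible and indefinite.** The polynomial $f$ has degree $1$ in $z$ with coprime coefficients $g,-1$, so it is irreducible. At a point with $g(x_0,y_0)\ne0$, $f(x_0,y_0,z)$ is a nonconstant affine function of $z$, so $f$ changes sign.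

**The ring.** Solving $zg=1$ for $z$ gives $\mathbb R[x,y,z]/(f)\cong\mathbb R[x,y]_g$, and this ring contains
$$R_0=\mathbb R[x,y]\Bigl[\tfrac1{(1+x^2)(1+y^2)}\Bigr].$$

Why should $R_0$ behave differently from $\mathbb R[x,y]$? In $\mathbb R[x,y]$, if $h=\sum h_i^2$ then $\deg h_i\le\frac12\deg h$, because the squares of the top-degree forms cannot cancel. In $R_0$ the denominators may be arbitrarily large and no such bound is imposed. Motzkin's polynomial
$$M=1+x^4y^2+x^2y^4-3x^2y^2$$
shows the effect. It is nonnegative by the inequality between arithmetic and geometric means, applied to $1,\,x^4y^2,\,x^2y^4$. It is not a sum of squares in $\mathbb R[x,y]$: if $M=\sum h_i^2$, then $\deg h_i\le3$; from $M(x,0)=M(0,y)=1$ each $h_i(x,0)$ and $h_i(0,y)$ is constant, so $h_i=a_i+b_ixy+c_ix^2y+d_ixy^2$; then the coefficient of $x^2y^2$ is $\sum b_i^2\ge0$, not $-3$. But expanding shows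
$$(1+x^2)M=a^2+b^2+c^2,\qquad a=1-x^2y^2,\quad b=xy(x^2-1),\quad c=x(y^2-1),$$
and therefore
$$(1+x^2)^2M=(a-xb)^2+(b+xa)^2+c^2+(xc)^2.\tag{2}$$
Dividing by $(1+x^2)^2$, we see that $M$ is a sum of $4$ squares in $R_0$.

**Lower bound $p\ge4$.** For a domain $S$ with fraction field $K$ we have $p(S)\ge p(K)$. Indeed, we may assume $p(S)<\infty$; if $h=\sum(a_i/s)^2\in K$, then $s^2h=\sum a_i^2$ is a sum of $p(S)$ squares in $S$, and one divides by $s^2$. Here $K=\mathbb R(x,y)$. By (2), $M$ is a sum of squares in $K$, and it is not a sum of three squares there (Cassels–Ellison–Pfister, J. Number Theory 3 (1971)). So $p\ge4$.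

It remains to show that $8$ squares always suffice.

## The Cayley transform turns the problem into one on the torus

Let $B=\mathbb C[z_1^{\pm1},z_2^{\pm1}]$ with the involution $*$ that conjugates coefficients and sends $z_i\mapsto z_i^{-1}$. On the torus $\mathbb T^2=\{|z_1|=|z_2|=1\}$ we have $h^*=\overline h$. Let $A=\{h\in B:h^*=h\}$, the **real trigonometric polynomials in two variables**. We have $B=A\oplus iA$. An element of $B$ that vanishes on a nonempty open subset of $\mathbb T^2$ is $0$. Inequalities such as $F\ge0$ refer to values on $\mathbb T^2$.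

**Definition.** For $h=a+ib$ with $a,b\in A$ put $|h|^2:=hh^*=a^2+b^2$. Such an element is a **hermitian square**; it is a sum of two squares in $A$. Example: with $x_j=\frac{z_j+z_j^{-1}}2$ and $y_j=\frac{z_j-z_j^{-1}}{2i}$ we have $|1+z_1|^2=2+z_1+z_1^{-1}=(1+x_1)^2+y_1^2$.

**Theorem 3.** Let $F\in A$. (i) If $F>0$, then $F$ is a sum of $5$ squares in $A$. (ii) If $F\ge0$, then $F$ is a sum of $4$ hermitian squares, hence of $8$ squares in $A$.

**Proof that Theorem 3 implies the rest of Theorem 2.**

**Step 1: a homomorphism $\Theta:A\to R_0$.** The elements $x_j,y_j$ generate $A$ over $\mathbb R$: since $z_j^{\pm1}=x_j\pm iy_j$, every $h\in B$ is $a+ib$ with $a,b\in\mathbb R[x_1,y_1,x_2,y_2]\subset A$, and $h=h^*$ forces $b=0$. Substitute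
$$z_1=\frac{1+ix}{1-ix}=\frac{1-x^2+2ix}{1+x^2},\qquad z_2=\frac{1+iy}{1-iy}.$$
This gives a ring homomorphism $\Theta:A\to R_0$ with $x_1\mapsto\frac{1-x^2}{1+x^2}$, $y_1\mapsto\frac{2x}{1+x^2}$, and likewise for $x_2,y_2$ with $y$.

**Step 2: the image is large enough.** It contains
$$\tfrac1{1+x^2}=\Theta\bigl(\tfrac{1+x_1}2\bigr),\quad \tfrac x{1+x^2}=\Theta\bigl(\tfrac{y_1}2\bigr),\quad \tfrac{x^2}{1+x^2}=\Theta\bigl(\tfrac{1-x_1}2\bigr),$$
and the same in $y$. Multiplying $2N$ such factors in $x$ and $2N$ in $y$, it contains every $\frac{x^iy^j}{(1+x^2)^{2N}(1+y^2)^{2N}}$ with $0\le i,j\le4N$.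

**Step 3: transport.** Let $\varphi\in\mathbb R[x,y]_g$ be nonnegative on $\{g\ne0\}$; every sum of squares in $\mathbb R[x,y]_g$ is of this kind. For some $k$, $\psi=g^{2k}\varphi$ is a polynomial, and $\psi\ge0$ on $\mathbb R^2$ because $\{g\neq0\}$ is dense. By Step 2, for $N$ large there is $F\in A$ with
$$\Theta(F)=\frac{\psi}{\bigl((1+x^2)^N(1+y^2)^N\bigr)^2}.$$
For real $(x,y)$ the value of $\Theta(F)$ at $(x,y)$ is the value of $F$ at $(z_1,z_2)$, and $(x,y)\mapsto(z_1,z_2)$ maps $\mathbb R^2$ onto the dense subset $\{z_1\ne-1,\ z_2\neq-1\}$ of $\mathbb T^2$. So $F\ge0$ on $\mathbb T^2$. By Theorem 3, $F=\sum_{i=1}^8F_i^2$, and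
$$\varphi=\sum_{i=1}^8\left(\frac{(1+x^2)^N(1+y^2)^N\,\Theta(F_i)}{g^k}\right)^2$$
is a sum of $8$ squares in $\mathbb R[x,y]_g$. So $p\le8$. $\square$

Everything now rests on Theorem 3.

## Strictly positive trigonometric polynomials: a square root and a fixed point

If $F>0$, the natural attempt is to approximate the smooth function $\sqrt F$ by a trigonometric polynomial $s$. Then $F-s^2$ is small, and we must write a small error, plus a constant that we set aside, as a sum of few squares. This works, in any number of variables.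

**Theorem 4.** A real trigonometric polynomial in $n$ variables that is strictly positive on $\mathbb T^n$ is a sum of $2^n+1$ squares of real trigonometric polynomials.

Let $B_n,A_n$ be the $n$-variable analogues of $B,A$. For $h=\sum_{m\in\mathbb Z^n}c_mz^m$ with $\sum|c_m|<\infty$ put $|h|_W=\sum|c_m|$. This norm is submultiplicative and $|h^*|_W=|h|_W$.

To write $r+g$ with small $g$ as $\sum_{\varepsilon}|1+y_\varepsilon|^2$ with $r$ terms, we must solve
$$\sum_\varepsilon(y_\varepsilon+y_\varepsilon^*)=g-\sum_\varepsilon|y_\varepsilon|^2 .\tag{3}$$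
If $g$ has frequencies in the box $[-D,D]^n$, a fixed-point argument in a finite-dimensional space needs two things. The quadratic terms $|y_\varepsilon|^2$ must stay in the same box; if $y_\varepsilon$ used the whole box, they could reach $[-2D,2D]^n$. And $\sum(y_\varepsilon+y_\varepsilon^*)$ must reach every frequency in the box. If $y_\varepsilon$ lives in one orthant $Q$ of the box, then $Q-Q$ stays in the box, but $Q\cup(-Q)$ misses frequencies when $n\ge2$. The way out is to use all orthants up to sign, $2^{n-1}$ of them. For $n=1$ one is enough; for example, if $2|c|<1$ with $c$ real, then $1+c(z+z^{-1})=|a+bz|^2$ where $a,b$ are real with $a^2+b^2=1$ and $ab=c$.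

**Lemma 1.** Let $r=2^{n-1}$ and $g\in A_n$ with $|g|_W<1$. Then $r+g$ is a sum of $r$ hermitian squares in $B_n$.

**Proof. Step 1: the space of unknowns.** Choose $D$ with $\operatorname{supp}g\subset[-D,D]^n$. For $\varepsilon\in\{1\}\times\{\pm1\}^{n-1}$ let $Q_\varepsilon=\{m\in\mathbb Z^n:0\le\varepsilon_im_i\le D\ \forall i\}$, and let $B(Q_\varepsilon)$ be the span of the $z^m$, $m\in Q_\varepsilon$. Let $Y=\prod_\varepsilon B(Q_\varepsilon)$, a finite-dimensional space with norm $\|y\|=\sum_\varepsilon|y_\varepsilon|_W$. Let $A(D)\subset A_n$ be the elements supported in $[-D,D]^n$. Since $Q_\varepsilon-Q_\varepsilon\subset[-D,D]^n$, we have $|y_\varepsilon|^2\in A(D)$ for $y\in Y$.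

**Step 2: a right inverse of $y\mapsto\sum_\varepsilon(y_\varepsilon+y_\varepsilon^*)$.** For every nonzero $m\in[-D,D]^n$, one of $\pm m$ has first coordinate $\ge0$ and hence lies in some $Q_\varepsilon$. Fix from each pair $\{m,-m\}$ such a representative $m$ and an $\varepsilon(m)$ with $m\in Q_{\varepsilon(m)}$. Define an $\mathbb R$-linear map $S:A(D)\to Y$: for $a=\sum c_mz^m$ put the term $c_mz^m$ into the component $\varepsilon(m)$ for each representative $m$, and put $c_0/2$ into one fixed component. Since $c_{-m}=\overline{c_m}$,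
$$\sum_\varepsilon\bigl((Sa)_\varepsilon+(Sa)_\varepsilon^*\bigr)=a,\qquad \|Sa\|=\tfrac12|a|_W .$$

**Step 3: a contraction.** Let $\Psi(y)=S\bigl(g-\sum_\varepsilon|y_\varepsilon|^2\bigr)$ and $\rho=1-\sqrt{1-|g|_W}<1$. From $(1-\rho)^2=1-|g|_W$ we get $\frac12(|g|_W+\rho^2)=\rho$. On the closed ball $\|y\|\le\rho$,
$$\|\Psi(y)\|\le\tfrac12\bigl(|g|_W+\|y\|^2\bigr)\le\rho .$$
Writing $yy^*-y'y'^*=y(y^*-y'^*)+(y-y')y'^*$ in each component, we have $|y_\varepsilon y_\varepsilon^*-y'_\varepsilon y_\varepsilon'^*|_W\le(|y_\varepsilon|_W+|y'_\varepsilon|_W)\,|y_\varepsilon-y'_\varepsilon|_W\le2\rho\,|y_\varepsilon-y_\varepsilon'|_W$. Hence $\|\Psi(y)-\Psi(y')\|\le\rho\|y-y'\|$. By Banach's theorem $\Psi$ has a fixed point $y$ in the ball. Applying Step 2 to $y=\Psi(y)$ gives (3), and (3) says $\sum_\varepsilon|1+y_\varepsilon|^2=r+g$. $\square$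

**Proof of Theorem 4 and Theorem 3(i).** Let $F\in A_n$, $F>0$, $r=2^{n-1}$, and choose $\delta>0$ with $r\delta^2<\min F$. The function $\sigma=\sqrt{F-r\delta^2}$ is $C^\infty$ on $\mathbb T^n$, so its Fourier series converges absolutely. Its symmetric partial sums $s$ lie in $A_n$ and satisfy $|s-\sigma|_W\to0$. So
$$|F-r\delta^2-s^2|_W=|\sigma^2-s^2|_W\le|\sigma-s|_W\bigl(|\sigma|_W+|s|_W\bigr)\to0 .$$
Choose $s$ with this quantity $<\delta^2$. Then $F=s^2+\delta^2(r+g)$ with $g\in A_n$, $|g|_W<1$. By Lemma 1, $F$ is $s^2$ plus $r$ hermitian squares, a sum of $1+2r=2^n+1$ squares. For $n=2$ this gives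
$$F=s^2+|a_1|^2+|a_2|^2,\qquad s\in A,\ a_1,a_2\in B.\tag{4}$$
$\square$

## What a zero of $F$ destroys

Let $F\ge0$ have a zero, for example
$$F_\circ=|z_1-1|^2+|z_2-1|^2=4-z_1-z_1^{-1}-z_2-z_2^{-1},$$
which vanishes only at $(1,1)$. The proof of Theorem 4 stops at its first line: there is no $\delta>0$ with $r\delta^2<\min F=0$. Nor can we take $\delta=0$: the constant set aside to absorb the error is gone, and $\sqrt{F_\circ}$ behaves like $\sqrt{\theta_1^2+\theta_2^2}$ near $(1,1)$, which is not differentiable. Replacing $F$ by $F+\epsilon$ gives $5$ squares for each $\epsilon>0$, but the construction gives no bound on their degrees that is uniform in $\epsilon$, so it does not let us pass to the limit.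

The way past this is to pay one hermitian square in order to remove the zeros. We look for
$$F=|u|^2+\alpha^2G,\qquad u\in B,\quad \alpha,G\in A,\quad G>0,$$
because then (4) applies to $G$. So $u$ must agree with a "square root" of $F$ so well that $F-|u|^2$ is divisible by $\alpha^2$. Divisibility in $B$ is a condition along the whole complex curve $\alpha=0$, not just at the zeros of $F$. We therefore choose $\alpha$ to depend on $z_1$ only, a product of powers of $|z_1-P_i|^2$, where the $P_i$ are the $z_1$-coordinates of the zeros. Then divisibility means agreement modulo powers of $z_1-P_i$, the Chinese remainder theorem lets us treat the $P_i$ separately, and what we need is a square root of $F$ as a power series in $z_1-P_i$ whose coefficients are Laurent polynomials in $z_2$. The next sections carry this out: first reduce to finitely many zeros, then find the formal square root, then correct it globally.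

## Curves of zeros

**Lemma 2.** Let $0\ne F\in A$, $F\ge0$. Then $F=|q|^2F_1$ with $q\in B$, $F_1\in A$, $F_1\ge0$, and $F_1$ has only finitely many zeros on $\mathbb T^2$.

The ring $B$ is a UFD with units $cz_1^{n_1}z_2^{n_2}$, $c\ne0$. Two coprime elements of $B$ have finitely many common zeros in $(\mathbb C^\times)^2$: after multiplying by units they are coprime polynomials, hence coprime in $\mathbb C(z_1)[z_2]$, so a combination of them is a nonzero polynomial in $z_1$ alone, and in the same way one in $z_2$ alone.

**Proof. Step 1: extract as much as possible.** Among all $q$ with $qq^*\mid F$ choose one with the maximal number of prime factors, and write $F=qq^*F_1$. Applying $*$ gives $F_1^*=F_1$. Since $\{q\ne0\}$ is dense in $\mathbb T^2$, $F_1\ge0$.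

**Step 2: infinitely many zeros give a self-conjugate simple prime factor.** Suppose $F_1$ has infinitely many zeros on $\mathbb T^2$. Then so does some prime $\pi\mid F_1$. Since $\pi^*=\bar\pi$ on $\mathbb T^2$, the primes $\pi,\pi^*$ have infinitely many common zeros, so they are associates. Multiply $\pi$ by a unit so that it is a polynomial not divisible by $z_1$ or $z_2$, and write $\pi^*=u\pi$ with a unit $u$. Then $\pi\pi^*=u\pi^2$. If $\pi^2\mid F_1$, then $(q\pi)(q\pi)^*\mid F$, against maximality. So $F_1=\pi\rho$ with $\pi\nmid\rho$, and $\pi,\rho$ have finitely many common zeros.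

**Step 3: a good zero.** Also $\pi,\partial_1\pi,\partial_2\pi$ have finitely many common zeros: $\pi$ is an irreducible polynomial, some $\partial_k\pi\ne0$, and $\partial_k\pi$ has smaller $z_k$-degree than $\pi$, so it is not divisible by $\pi$ and is coprime to it. So there is $t_0\in\mathbb T^2$ with $\pi(t_0)=0$, $\rho(t_0)\ne0$ and $d\pi(t_0)\ne0$.

**Step 4: sign change.** On $\mathbb T^2$ we have $|\pi^*|=|\pi|$, so $|u|=1$ there. Let $e$ be a smooth local branch of $u^{1/2}$ on $\mathbb T^2$ near $t_0$, and $R=e\pi$. Then $\bar R=\bar e\,u\pi=e\pi=R$, so $R$ is real. Moreover $R(t_0)=0$, and $dR(t_0)=e\,d\pi(t_0)\ne0$ along $\mathbb T^2$, because $\partial_{\theta_k}\pi=iz_k\partial_k\pi$. Hence $R$ changes sign at $t_0$. Now $F_1=R\cdot(e^{-1}\rho)$. The factor $e^{-1}\rho$ is continuous and nonzero at $t_0$. It is real, since it equals $F_1/R$ off $\{R=0\}$, whose complement is dense near $t_0$. So it has constant sign near $t_0$ and $F_1$ changes sign, a contradiction. $\square$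

## Square roots in a formal neighborhood of the circle $z_1=P$

**The ring $\hat C$.** Fix $P\in\mathbb C$ with $|P|=1$. Let $\mathcal R=\mathbb C[z_2^{\pm1}]$ and $\hat C=\mathcal R[[x]]$, with the involution $*$ that conjugates coefficients, sends $z_2\mapsto z_2^{-1}$ and fixes $x$. The substitution $z_1\mapsto P(1+ix)(1-ix)^{-1}$ defines a homomorphism $B\to\hat C$. It is compatible with $*$, since the image of $z_1^{-1}$ is $\bar P(1-ix)(1+ix)^{-1}$. Under it $z_1-P\mapsto P\cdot2ix(1-ix)^{-1}$, which is $x$ times a unit of $\mathbb C[[x]]$. So for all $K$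
$$B/(z_1-P)^K\cong\hat C/(x^K),\tag{5}$$
since with $t_1=z_1-P$ the left side is $\mathcal R[t_1]/(t_1^K)$ (there $z_1=P+t_1$ is already invertible), the right side is $\mathcal R[x]/(x^K)$, and $t_1\mapsto x\cdot$unit. For points of $\mathbb T^2$ near $z_1=P$, $x$ is a real coordinate.

The ring $\hat C$ is a UFD (Matsumura, *Commutative Ring Theory*, Thm. 20.8: a power series ring over a regular UFD is a UFD). As $\mathcal R$ is a principal ideal domain, this can be seen directly. A domain is a UFD if each nonzero prime ideal $\mathfrak q$ contains a prime element. If $x\in\mathfrak q$, we are done. If not, let $(c)$ be the ideal of constant terms of elements of $\mathfrak q$ and let $h\in\mathfrak q$ have constant term $c$. For $h'\in\mathfrak q$ there is $a_0\in\mathcal R$ with $h'-a_0h=xh''$, and $h''\in\mathfrak q$ because $x\notin\mathfrak q$. Iterating, $h'=(a_0+a_1x+\cdots)h$. So $\mathfrak q=(h)$ and $h$ is prime.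

**Lemma 3.** Let $H\in A$, $H\ge0$, with finitely many zeros on $\mathbb T^2$. Then there is $\hat u\in\hat C$ such that $H=\hat u\hat u^*$ in $\hat C$.

**Example.** Take $H=F_\circ$ and $P=1$. Then $|z_1-1|^2=\frac{4x^2}{1+x^2}$. Put
$$\varrho=\frac{1+3x^2-2x\sqrt{1+2x^2}}{1+x^2}\in\mathbb R[[x]].$$
Replacing $x$ by $-x$ gives $\varrho^{-1}$, because $(1+3x^2)^2-4x^2(1+2x^2)=(1+x^2)^2$. So $\varrho+\varrho^{-1}=\frac{2+6x^2}{1+x^2}=2+\frac{4x^2}{1+x^2}$, and
$$F_\circ=\varrho+\varrho^{-1}-z_2-z_2^{-1}=\varrho^{-1}(z_2-\varrho)(z_2^{-1}-\varrho)=\hat u\hat u^*,\qquad \hat u=\varrho^{-1/2}(z_2-\varrho).$$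
The two prime factors $z_2-\varrho$ and $(z_2-\varrho)^*\sim z_2-\varrho^{-1}$ are conjugate and not associated (write $\sim$ for "associated"). What could go wrong is a prime associated to its own conjugate, with odd multiplicity. For instance $-i(z_2-z_2^{-1})=2\sin\theta_2$ has the self-conjugate prime factors $z_2\mp1$, each once, and it changes sign. The proof shows that $H\ge0$ excludes this.

**Proof of Lemma 3.** $H(P,z_2)$ is not identically $0$, because $H$ has finitely many zeros; so $x\nmid H$ in $\hat C$. Since $H^*=H$, each prime $\pi\mid H$ has the same multiplicity in $H$ as $\pi^*$.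

**Claim.** If $\pi\mid H$ is prime and $\pi^*\sim\pi$, then its multiplicity $m$ in $H$ is even.

**Step 1: find the point of $\mathbb T^2$ where $\pi$ lives.** Let $\pi_0=\pi|_{x=0}\in\mathcal R$. It is nonzero, since otherwise $\pi\sim x$ and $x\mid H$; it is a nonunit, since a power series with unit constant term is a unit. Suppose $\pi_0=f_0g_0$ with coprime nonunits $f_0,g_0$. Then the factorization lifts to $\pi=(\sum f_nx^n)(\sum g_nx^n)$: with $\pi=\sum\pi_nx^n$ solve recursively
$$f_0g_n+g_0f_n=\pi_n-\sum_{0<j<n}f_jg_{n-j},$$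
which is possible as $(f_0,g_0)=\mathcal R$. Both factors are nonunits, contradicting that $\pi$ is prime. So $\pi_0\sim(z_2-c)^k$ with $k\ge1$, $c\ne0$. Since $(z_2-c)^*=-\bar c\,z_2^{-1}(z_2-1/\bar c)$, the relation $\pi_0^*\sim\pi_0$ gives $c=1/\bar c$, i.e. $|c|=1$.

**Step 2: pass to the local ring at $(P,c)$ without losing information.** Let $O=\mathbb C[[x,y]]$ and map $\hat C\to O$ by $z_2\mapsto c(1+iy)(1-iy)^{-1}$. This is compatible with $*$, which on $O$ is conjugation of coefficients. With $t=z_2-c$ we have $t=y\cdot$unit in $O$, so $O=\mathbb C[[x,t]]$, and $\pi$ is regular of order $k$ in $y$, and also in $t$. We claim that $\hat C/(\pi)\to O/\pi O$ is an isomorphism.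

First, $1,t,\dots,t^{k-1}$ generate $\hat C/(\pi)$ over $\mathbb C[[x]]$. Since $\pi_0\sim t^k$ in $\mathcal R$, any $h\in\hat C$ satisfies $h|_{x=0}=\pi_0q_0+r_0$ with $q_0\in\mathcal R$ and $r_0\in\bigoplus_{j<k}\mathbb Ct^j$; so $h-\pi q_0-r_0=xh_1$ with $h_1\in\hat C$. Iterating with $h_1$, and so on, $h=\pi\sum q_nx^n+\sum r_nx^n$. Second, by Weierstrass division the same elements form a $\mathbb C[[x]]$-basis of $O/\pi O$. So the map is surjective, and an element $\sum_{j<k}c_j(x)t^j$ that maps to $0$ has all $c_j=0$. This proves the claim.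

Therefore $\pi$ is prime in $O$. Writing $H=\pi^m\rho$ with $\pi\nmid\rho$ in $\hat C$, also $\pi\nmid\rho$ in $O$.

**Step 3: make everything real.** In $O$, $\pi^*=\epsilon\pi$ with a unit $\epsilon$; applying $*$ gives $\epsilon\epsilon^*=1$, so the constant term of $\epsilon$ has modulus $1$. Let $\eta=\epsilon^{1/2}$ be a square root in $O$. Then $\eta^*$ and $\eta^{-1}$ are both square roots of $\epsilon^{-1}$, and they have the same constant term because it has modulus $1$; so $\eta^*=\eta^{-1}$. Hence $(\eta\pi)^*=\eta^{-1}\epsilon\pi=\eta\pi$, i.e. $\eta\pi\in\mathbb R[[x,y]]$. By Weierstrass preparation over $\mathbb R$, $\eta\pi=\text{unit}\cdot p$ with $p\in\mathbb R[[x]][y]$ distinguished of degree $k$ (monic in $y$, with $p(0,y)=y^k$). Then $H=p^m\rho'$ with $\rho'\in O$, $p\nmid\rho'$ in $O$, and $\rho'\in\mathbb R[[x,y]]$ because $H$ and $p$ are real. By Weierstrass division $\mathbb C[[x]][y]/(p)=O/(p)$, a domain. So the monic polynomial $p$ is irreducible in $\mathbb C[[x]][y]$, hence, by Gauss's lemma, over $\mathbb C((x))$.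

**Step 4: a real branch of $p=0$.** By Newton–Puiseux,
$$p(s^k,y)=\prod_{j=0}^{k-1}\bigl(y-\phi(\omega^js)\bigr),\qquad \omega=e^{2\pi i/k},\quad \phi=\sum a_ns^n\in\mathbb C[[s]],\quad \phi(0)=0,$$
with distinct roots. Since $p$ is real, the series $\bar\phi$ with conjugated coefficients is also a root, so $\bar\phi(s)=\phi(\omega^js)$ for some $j$; that is, $\overline{a_n}=\omega^{jn}a_n$ for all $n$. Choose $\lambda$ with $\lambda^2=\omega^j$. Then $|\lambda|=1$ and
$$\overline{a_n\lambda^n}=\omega^{jn}a_n\lambda^{-n}=a_n\lambda^n ,$$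
so $\psi(\sigma):=\phi(\lambda\sigma)\in\mathbb R[[\sigma]]$. Also $\theta:=\lambda^k=\pm1$, because $\lambda^{2k}=\omega^{jk}=1$. Thus $x=\theta\sigma^k$, $y=\psi(\sigma)$ is a real parametrization with $p(\theta\sigma^k,\psi(\sigma))=0$. Two quantities do not vanish along it. First, $p_y(\theta\sigma^k,\psi(\sigma))\ne0$, since the roots are distinct. Second, $\rho'(\theta\sigma^k,\psi(\sigma))\ne0$: divide $\rho'=p\,q+r$ by Weierstrass with $r\in\mathbb C[[x]][y]$ of degree $<k$ in $y$; here $r\ne0$ because $p\nmid\rho'$. If $\rho'$ vanished along the branch, then, with $s=\lambda\sigma$, $r(s^k,\phi(s))=0$. But over $\mathbb C((s^k))$ the element $\phi(s)$ has the minimal polynomial $p(s^k,y)$ of degree $k$, a contradiction.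

**Step 5: sign change across the branch if $m$ is odd.** Taylor expansion in $w$ gives $p(\theta\sigma^k,\psi+w)=w\bigl(p_y(\theta\sigma^k,\psi)+w(\cdots)\bigr)$ and $\rho'(\theta\sigma^k,\psi+w)=\rho'(\theta\sigma^k,\psi)+w(\cdots)$. So in $\mathbb R[[\sigma,w]]$
$$H(\theta\sigma^k,\psi(\sigma)+w)=w^m\bigl(C\sigma^b+\cdots+w\,d(\sigma,w)\bigr),\qquad 0\ne C\in\mathbb R,$$
where the dots are higher powers of $\sigma$ only. Put $w=\pm\sigma^L$ with $L=b+1$. The leading term is $(\pm1)^mC\sigma^{mL+b}$, since the part with $d$ has order at least $(m+1)L=mL+b+1$. It does not change if $\psi$ is replaced by a polynomial truncation $\psi_T$ of sufficiently high order, because $H(x,y_1)-H(x,y_2)$ is divisible by $y_1-y_2$. Now $H(x,y)$ is the convergent Taylor expansion of the function $H$ at $(P,c)\in\mathbb T^2$ in the real coordinates $x,y$. If $m$ were odd, the function $H$ would be negative at the points $(\theta\sigma^k,\psi_T(\sigma)\pm\sigma^L)$ for one choice of sign and all small $\sigma>0$. This contradicts $H\ge0$ and proves the Claim. (The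 truncation is there so that we evaluate $H$ only at actual points; convergence of $\psi$ is never needed.)

**Step 6: assemble the square root.** Group the non-associated conjugate primes $\pi,\pi^*$, which have equal multiplicities, in pairs, and write the even powers of self-conjugate primes as $\pi^{2l}\sim\pi^l(\pi^l)^*$. This gives $H=\epsilon vv^*$ with $v\in\hat C$ and a unit $\epsilon\in\hat C$, and $\epsilon^*=\epsilon$ because $H$ and $vv^*$ are hermitian. The element $\epsilon|_{x=0}$ is a hermitian unit $c_0z_2^n$ of $\mathcal R$; hermitian forces $n=0$ and $c_0\in\mathbb R$, $c_0\ne0$. On $|z_2|=1$ we have $H(P,z_2)=c_0\bigl|v|_{x=0}\bigr|^2\ge0$, not identically zero, so $c_0>0$. Write $\epsilon=c_0(1+x\eta)$ with $x\eta$ hermitian. The binomial series has real coefficients, so $\epsilon^{1/2}=\sqrt{c_0}\,(1+x\eta)^{1/2}$ is hermitian, and $\hat u=\epsilon^{1/2}v$ satisfies $\hat u\hat u^*=\epsilon vv^*=H$. $\square$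

## Splitting off one hermitian square

**Lemma 4.** Let $F\in A$, $F\ge0$, with finitely many zeros on $\mathbb T^2$. Then $F=|u|^2+\alpha^2G$ with $u\in B$, $\alpha,G\in A$, and $G>0$ on $\mathbb T^2$.

**Proof.** If $F$ has no zeros, take $u=0$, $\alpha=1$, $G=F$. Otherwise let $P_1,\dots,P_l$ be the distinct $z_1$-coordinates of the zeros and $\varphi=\prod_i|z_1-P_i|^2\in A$.

**Step 1: reserve a multiple of $\alpha^2$.** We keep back a term $\kappa\alpha^2$, which will become the positive part of $G$ near $\{\alpha=0\}$. Every zero of $F$ on the compact set $\mathbb T^2$ is a zero of $\varphi$, so by the Łojasiewicz inequality (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Cor. 2.6.7) some power of $\varphi$ is at most a constant times $F$. Raising the exponent if necessary ($\varphi$ is bounded), there are $M\ge1$ and $\kappa>0$ with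
$$F\ge2\kappa\alpha^2\ \text{ on }\mathbb T^2,\qquad \alpha:=\varphi^M\ge0 .$$
Let $H=F-\kappa\alpha^2\in A$. Then $H\ge F/2\ge0$, so $H$ has finitely many zeros and Lemma 3 applies to it at each $P_i$.

**Step 2: glue the formal square roots.** Since $|z_1-P|^2=-\bar Pz_1^{-1}(z_1-P)^2$ for $|P|=1$, we have $\alpha=\text{unit}\cdot\prod_i(z_1-P_i)^{2M}$. Let $K=6M$, so that $\alpha^3=\text{unit}\cdot\prod_i(z_1-P_i)^K$. By Lemma 3, $H=\hat u_i\hat u_i^*$ in the ring $\hat C_i$ belonging to $P_i$. By the Chinese remainder theorem and (5) there is $u_0\in B$ with $u_0\equiv\hat u_i\pmod{x^K}$ in $\hat C_i$ for all $i$. Since $x^*=x$, also $u_0^*\equiv\hat u_i^*$, so $H-u_0u_0^*\in x^K\hat C_i$. By (5) it is divisible in $B$ by each $(z_1-P_i)^K$, hence by $\alpha^3$: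
$$F-\kappa\alpha^2-|u_0|^2=\alpha^3e,\qquad e\in A ,\tag{6}$$
where $e^*=e$ because everything else is hermitian.

**Step 3: a continuous cut-off.** By (6), $F-|u_0|^2=\alpha^2(\kappa+\alpha e)$ is fine near $\{\alpha=0\}$, but far away it may be negative. There we switch $u_0$ off. Let $U\subset\mathbb T^2$ be a neighborhood of $\{\alpha=0\}$ on which $\alpha|e|\le\kappa/2$, and let $\chi:\mathbb T^2\to[0,1]$ be continuous with $\chi=1$ near $\{\alpha=0\}$ and $\operatorname{supp}\chi\subset U$. On $\mathbb T^2$,
$$F-\chi^2|u_0|^2=(1-\chi^2)F+\chi^2(\kappa\alpha^2+\alpha^3e)\ge\alpha^2\Bigl(2\kappa(1-\chi^2)+\frac\kappa2\chi^2\Bigr)\ge\frac\kappa2\alpha^2 .$$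

**Step 4: return to Laurent polynomials without spoiling divisibility.** The function $u_1=(\chi-1)u_0/\alpha^2$ is continuous on $\mathbb T^2$ (zero near $\{\alpha=0\}$), and $\chi u_0=u_0+\alpha^2u_1$. So only the factor after $\alpha^2$ has to be approximated. By Stone–Weierstrass choose $u_1'\in B$ with $\sup|u_1-u_1'|\le\tau\le1$, and set $u=u_0+\alpha^2u_1'\in B$. From $\bigl||a|^2-|b|^2\bigr|\le|a-b|\,(|a|+|b|)$ we get
$$\bigl||\chi u_0|^2-|u|^2\bigr|\le\alpha^2\tau\,\bigl(2\sup|u_0|+\sup\alpha^2\bigr).$$
For $\tau$ small the right side is at most $\frac\kappa4\alpha^2$, so $F-|u|^2\ge\frac\kappa4\alpha^2$.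

**Step 5: divide.** By (6),
$$F-|u|^2=\kappa\alpha^2+\alpha^3e-\alpha^2(u_0^*u_1'+u_0u_1'^*)-\alpha^4|u_1'|^2=\alpha^2G,\qquad G\in A .$$
By Step 4, $G\ge\kappa/4$ on the dense set $\{\alpha\ne0\}$, hence everywhere on $\mathbb T^2$. $\square$

## Eight squares, on the torus and on the surface

**Proof of Theorem 3(ii).** The case $F=0$ is trivial. Let $0\ne F\ge0$. Lemma 2 gives $F=|q|^2F_1$, Lemma 4 gives $F_1=|u|^2+\alpha^2G$ with $G>0$, and (4) applied to $G$ gives
$$F=|q|^2\bigl(|u|^2+\alpha^2(s^2+|a_1|^2+|a_2|^2)\bigr)=|qu|^2+|q\alpha s|^2+|q\alpha a_1|^2+|q\alpha a_2|^2 .$$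
This is a sum of four hermitian squares, hence of $8$ squares in $A$. $\square$

This also completes the proof of Theorem 2, and with $f_0$ the conjecture is disproved. Some consequences can be read off.

Among indefinite irreducible $f$ both behaviors occur: $p=\infty$ for $f=z-1$, and $4\le p\le8$ for every $f=zg-1$ with $g\neq0$ a multiple of $(1+x^2)(1+y^2)$. Moreover the real surface of $f_0$ is the graph of $1/((1+x^2)(1+y^2))$ over $\mathbb R^2$, and that of $z-1$ is a graph over $\mathbb R^2$ as well. Projection to $(x,y)$ identifies both, with their real regular functions, with $\mathbb R^2$. So $p$ is not determined by the real locus with its real regular functions.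

For every $\psi\in\mathbb R[x,y]$ with $\psi\ge0$ on $\mathbb R^2$ there is $N$ such that $\bigl((1+x^2)(1+y^2)\bigr)^{2N}\psi$ is a sum of $8$ squares of polynomials. Indeed, for $g=(1+x^2)(1+y^2)$ Theorem 2 writes $\psi$ as a sum of $8$ squares in $R_0$, and we clear denominators. The number $8$ does not depend on $\deg\psi$.

Finally, $4\le p(A)\le8$. The upper bound is Theorem 3(ii). For the lower bound, $\operatorname{Frac}A\cong\mathbb R(x,y)$ via $\Theta$, the inverse sending $x\mapsto y_1/(1+x_1)$ and $y\mapsto y_2/(1+x_2)$, and $p(A)\ge p(\mathbb R(x,y))\ge4$ as before. The argument determines neither the exact value of $p$ in $[4,8]$ nor which indefinite $f$ have $p<\infty$.
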